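# Thin subcovers chosen from a base: total paracompactness in metric spaces

Conventions. All spaces are nonempty. A family is *locally finite* if every point has a neighborhood that meets only finitely many of its members; for an indexed family we count indices. If the indexed family $(B_v)_{v\in M}$ is locally finite, so is the set $\{B_v:v\in M\}$. The open ball of radius $\delta$ at $x$ is $B(x,\delta)$.

## 1. A guess about three kinds of thin subcover, and four test cases

Every metric space is paracompact, so every open cover has a locally finite open *refinement*. Suppose that we may not refine. We are handed a base $\mathcal B$ of the space and must choose a thin cover *among the members of $\mathcal B$*. Here are three degrees of thinness.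

**Definition (OIF).** A family $\mathcal F$ of subsets of a topological space $X$ is *open in finite* (OIF) if every nonempty open set of $X$ has at most finitely many supersets in $\mathcal F$.

**Definition (the three properties).** A space $X$ is *totally OIF* if every base of $X$ has an OIF subcover. It is *totally metacompact* if every base has a point-finite subcover, and *totally paracompact* if every base has a locally finite subcover. A subcover of $\mathcal B$ is a cover $\mathcal A\subseteq\mathcal B$.

A locally finite family is point-finite. A point-finite family is OIF, because all supersets of a nonempty open set $V$ contain one fixed point of $V$. So totally paracompact implies totally metacompact, which implies totally OIF.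

For single families both converses fail, already on the real line. The intervals $\left(\frac1{n+1},\frac1n\right)$, $n\ge1$, are pairwise disjoint, hence point-finite, but they are not locally finite at $0$. The intervals $\left(-\frac1n,\frac1n\right)$ all contain $0$, so they are not point-finite. Yet they form an OIF family: a nonempty open set $V$ contains some $x\neq0$, and $x\in\left(-\frac1n,\frac1n\right)$ only for $n<1/|x|$.

The first guess is therefore that the three properties are different, and that some metric space has some but not all of them. Outside metric spaces there is a separation: Example 1 of Heath, as noted by Balogh and Bennett, is a Moore space that is totally metacompact but not totally paracompact. On the other hand, Lelek showed that for separable metric spaces total metacompactness, total paracompactness and the Menger property are equivalent, so a metric space that separates the last two properties would have to be nonseparable.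

We test the guess by hand.

*Compact spaces.* Every base has a finite subcover, so all three properties hold.

*Discrete spaces.* Every base contains all singletons, and these form a locally finite cover. All three properties hold.

*$\sigma$-compact metric spaces.* Let $X=\bigcup_nK_n$ with $K_n$ compact, and let $\mathcal B$ be a base. Choose finite families $\mathcal C_0,\mathcal C_1,\dots\subseteq\mathcal B$ in turn. At stage $n$ the set
$$L_n=K_n\setminus\bigcup_{m<n}\bigcup\mathcal C_m$$
is compact. Let $\mathcal C_n$ be a finite cover of $L_n$ by members of $\mathcal B$ that meet $L_n$ and have diameter at most $2^{-n}$ (take $\mathcal C_n=\emptyset$ if $L_n=\emptyset$). Then $\mathcal C=\bigcup_n\mathcal C_n$ covers $X$. It is locally finite. Indeed, let $x\in B\in\mathcal C_m$ and $B(x,\delta)\subseteq B$. For $n>m$, each $C\in\mathcal C_n$ contains a point of $L_n$, which lies outside $B$ and so has distance at least $\delta$ from $x$. If $2^{-n}<\delta/2$, then $C$ misses $B(x,\delta/2)$. So only finitely many of the finite families $\mathcal C_n$ have members that meet $B(x,\delta/2)$. All three properties hold.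

Keep this mechanism in mind: *late sets are small, and each contains a point far from $x$.*

*The space $\omega^\omega$.* For $s\in\omega^{<\omega}$ let $[s]=\{x\in\omega^\omega:s\subseteq x\}$, and for $k\in\omega$ put
$$B_{s,k}=[s^\frown0]\cup[s^\frown k].$$
These sets form a base: if $x\in N$ with $N$ open, choose $n$ with $[x|n]\subseteq N$; then $x\in B_{x|n,\,x(n)}\subseteq[x|n]\subseteq N$. Suppose that $\mathcal A$ is an OIF subcover. For fixed $s$ the sets $B_{s,k}$, $k\in\omega$, are distinct and all contain the nonempty open set $[s^\frown0]$, so $D_s=\{k:B_{s,k}\in\mathcal A\}$ is finite. Choose $x$ recursively with $x(n)\notin\{0\}\cup D_{x|n}$ for all $n$. Some $B_{s,k}\in\mathcal A$ contains $x$. Then $s\subseteq x$, $k\in D_s$ and $x(|s|)\in\{0,k\}$, against the choice of $x(|s|)$. So $\omega^\omega$ is not even totally OIF, and all three properties fail.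

In each of these tests the three properties hold together or fail together. The guess is wrong, and this is the general pattern.

## 2. The equivalence theorem, and why an OIF subcover cannot simply be thinned

**Theorem 1.** For a metric space $X$ the following are equivalent:

* (a) $X$ is totally paracompact;
* (b) $X$ is totally metacompact;
* (c) $X$ is totally OIF.

Hence no metric space has some but not all of the three properties. In particular, there is no metrizable space that is totally metacompact but not totally paracompact. By Heath's example, "metric" cannot be weakened to "Moore": there (b) does not imply (a).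

We have seen (a)⇒(b)⇒(c). What remains is (c)⇒(a).

The sensible first attempt is this: given a base $\mathcal B$, take an OIF subcover $\mathcal A\subseteq\mathcal B$ and throw away members until it is locally finite. This stops at once, because $\mathcal A$ may have no members to spare. Let
$$Y=\{\infty\}\cup(\omega\times\omega),\qquad w(\infty)=0,\quad w(i,j)=2^{-i},\qquad d(p,q)=\max(w(p),w(q))\ \text{ for }p\ne q .$$
This is a metric (indeed $d(p,r)\le\max(d(p,q),d(q,r))$). Each $(i,j)$ is isolated, since all other points have distance at least $2^{-i}$ from it, and the sets $V_n=\{\infty\}\cup\{(i,j):i\ge n\}$ form a neighborhood base at $\infty$. Consider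
$$\mathcal A=\big\{\{(0,0)\}\big\}\cup\{A_j:j\ge1\},\qquad A_j=V_j\cup\{(0,j)\}.$$
It is a cover, since $V_1\subseteq A_1$. It is OIF: every nonempty open set contains an isolated point $(i,j)$; if $i\ge1$, this point lies in $A_k$ only for $k\le i$, and if $i=0$, it lies in exactly one member of $\mathcal A$. But no member $A_j$ with $j\ge2$ can be dropped, since only $A_j$ contains $(0,j)$, and all the $A_j$ contain $\infty$. So $\mathcal A$ is an OIF cover without a point-finite subcover. Yet $Y$ is countable, hence $\sigma$-compact, hence totally paracompact. Restricting to base members of diameter below some fixed $\varepsilon$ does not help, since we may multiply $d$ by $\varepsilon/2$.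

So the OIF subcover of the *given* base may be useless. But (c) speaks of *every* base, and the $\omega^\omega$ test shows what a cleverly designed base can do: all members attached to one node $s$ contain a common open set $[s^\frown0]$, and OIF then says "finitely many children at each node". The plan is:

1. encode the given base $\mathcal B$ in a tree of small sets;
2. apply (c) to a *different* base, built from the tree, and extract a finite choice of children at each node;
3. use this finite choice, and the mechanism of the $\sigma$-compact test, to select from $\mathcal B$.

Since a connected space has no nontrivial clopen partition, the nodes of the tree will be tiles that overlap along their boundaries.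

## 3. Tiling trees and finite bars

We use two textbook facts.

* (P1) If $\{A_i\}$ is locally finite, then so is $\{\overline{A_i}\}$, and $\overline{\bigcup_iA_i}=\bigcup_i\overline{A_i}$. In particular, the union of any subfamily of a locally finite family of closed sets is closed.
* (P2) (Stone's theorem) Metrizable spaces are paracompact.

Let $T$ be a *tree of finite sequences* in which every node has a child: $\emptyset\in T$, and $T$ is closed under initial segments. We write $|s|$ for the length of $s$, $\mathrm{ch}(s)$ for the set of children of $s$, $u^-$ for the parent of $u$, $s|n$ for the initial segment of length $n$, and $v\subseteq u$ for "$v$ is an initial segment of $u$".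

**Definition (tiling tree).** A *tiling tree* of a metric space $X$ is a family of nonempty open sets $O_s$ $(s\in T)$ such that, with $F_s=\overline{O_s}$:

* (T1) $O_\emptyset=X$; $O_u\subseteq O_{u^-}$; and $O_u\cap O_v=\emptyset$ for distinct $u,v$ of the same level;
* (T2) $F_s=\bigcup_{u\in\mathrm{ch}(s)}F_u$;
* (T3) for each $n$, $\{F_s:|s|=n\}$ is locally finite;
* (T4) $\operatorname{diam}F_s\le2^{-|s|}$ for $|s|\ge1$.

Three examples to carry along:

* $X=[0,1]$: let $T=2^{<\omega}$, $O_\emptyset=X$, and for $|s|=n\ge1$ let $O_s$ be the open dyadic interval of length $2^{-n}$ coded by $s$. Then $F_s$ is the closed dyadic interval, and neighboring tiles share an endpoint.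
* $X=\omega^\omega$ with the metric $2^{-\min\{k:x(k)\ne y(k)\}}$: let $T=\omega^{<\omega}$, $O_s=[s]=F_s$.
* $X=Y$ from Section 2: to $0^n$ (the sequence of $n$ zeros) attach $V_n$; the children of $0^n$ are $0^{n+1}$ and the nodes $0^n{}^\frown(j+1)$ with tile $\{(n,j)\}$; a node with a singleton tile has one child, obtained by appending $0$, with the same tile. Here $\operatorname{diam}V_n=2^{-n}$, the tiles are clopen, and each level is a partition.

For $x\in X$ put $S_n(x)=\{s\in T:|s|=n,\ x\in F_s\}$. By (T3) it is finite. If $u\in S_{n+1}(x)$, then $x\in F_u\subseteq F_{u^-}$; if $s\in S_n(x)$, then by (T2) some child $u$ of $s$ has $x\in F_u$. Hence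
$$\{u^-:u\in S_{n+1}(x)\}=S_n(x),\tag{1}$$
and $S_n(x)\neq\emptyset$ for all $n$, since $S_0(x)=\{\emptyset\}$. If $u\ne v$ have the same level, then the open set $O_v$ misses $O_u$, hence misses $F_u$. Therefore
$$x\in O_v,\ |v|=n\ \Longrightarrow\ S_n(x)=\{v\}.\tag{2}$$
In the dyadic tree, $S_n(1/2)$ has two elements for every $n\ge1$.

**Definition (finite bar).** A *finite bar* for a tiling tree is a function $f$ that assigns to each $s\in T$ a finite set $f(s)\subseteq\mathrm{ch}(s)$ such that for every $x\in X$ there is $n\ge1$ with $u\in f(u^-)$ for **all** $u\in S_n(x)$.

In the dyadic tree, $f(s)=\mathrm{ch}(s)$ is a finite bar, as it is in every finitely branching tree. In the tree of $Y$, which branches infinitely, $f(t)=\{t^\frown0\}$ is a finite bar: $\infty$ and the points $(i,j)$ with $i\ge1$ lie in the tile of the node $0\in f(\emptyset)$, and the level-2 node of $(0,j)$ is $(j+1)^\frown0\in f((j+1))$. The tree of $\omega^\omega$ has no finite bar: given $f$, choose $x$ recursively with $x|(n+1)\notin f(x|n)$ for all $n$. Since $S_n(x)=\{x|n\}$, no $n$ works for this $x$.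

The word "all" matters for boundary points. The tiles $F_u$, $u\in S_n(x)$, together cover a neighborhood of $x$. When we later prove local finiteness at $x$, we need control below every one of them.

## 4. A base that turns OIF into a finite bar

**Lemma 1.** If $X$ is a totally OIF metric space, then every tiling tree of $X$ has a finite bar.

*Proof.* **Step 1: the base.** We imitate the sets $B_{s,k}=[s^\frown0]\cup[s^\frown k]$. For each $t\in T$ fix a child $a(t)$ of $t$. For $n\ge0$ and $y\in X$ put
$$R_n(y)=X\setminus\bigcup\{F_u:|u|=n+1,\ u\notin S_{n+1}(y)\},\qquad G_n(y)=R_n(y)\cup\bigcup_{t\in S_n(y)}O_{a(t)} .$$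
In $\omega^\omega$ with $a(t)=t^\frown0$ one gets $R_n(y)=[y|(n+1)]$ and $G_n(y)=B_{y|n,\,y(n)}$. In the dyadic tree with $a(t)=t^\frown0$ one gets $R_1(1/2)=(\frac14,\frac34)$ and $G_1(1/2)=(0,\frac14)\cup(\frac14,\frac34)$.

We check that $\mathcal G=\{G_n(y):n\ge0,\ y\in X\}$ is a base. The set $R_n(y)$ is open by (T3) and (P1), and it contains $y$, since the deleted tiles are exactly level-$(n+1)$ tiles not containing $y$. So $G_n(y)$ is open and contains $y$. Next, $G_n(y)\subseteq\bigcup_{t\in S_n(y)}F_t$: a point of $R_n(y)$ lies in some tile of level $n+1$, which must be an $F_u$ with $u\in S_{n+1}(y)$, and $F_u\subseteq F_{u^-}$ with $u^-\in S_n(y)$ by (1); also $O_{a(t)}\subseteq F_t$. For $n\ge1$ each $F_t$ with $t\in S_n(y)$ contains $y$ and has diameter at most $2^{-n}$. So all points of $G_n(y)$ have distance at most $2^{-n}$ from $y$. Given $x\in N$ with $N$ open, we get $x\in G_n(x)\subseteq N$ for large $n$.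

**Step 2: finitely many children at each node.** Let $\mathcal A\subseteq\mathcal G$ be an OIF subcover. For each $A\in\mathcal A$ fix $(n_A,y_A)$ with $A=G_{n_A}(y_A)$. For $t\in T$ with $|t|=n$ let
$$\mathcal A_t=\{A\in\mathcal A:n_A=n,\ t\in S_n(y_A)\}.$$
Every $A\in\mathcal A_t$ contains the nonempty open set $O_{a(t)}$. Since $\mathcal A$ is OIF, $\mathcal A_t$ is finite. Hence
$$f(t)=\{a(t)\}\cup\bigcup_{A\in\mathcal A_t}\big(S_{n+1}(y_A)\cap\mathrm{ch}(t)\big)$$
is a finite subset of $\mathrm{ch}(t)$.

**Step 3: $f$ is a bar.** Let $x\in X$. Choose $A\in\mathcal A$ with $x\in A$, and write $n=n_A$, $y=y_A$. We show that level $n+1$ works for $x$.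

If $x\in R_n(y)$, then $x$ lies in no deleted tile, so $S_{n+1}(x)\subseteq S_{n+1}(y)$. For $u\in S_{n+1}(x)$ we have $u\in S_{n+1}(y)$ and, by (1), $u^-\in S_n(y)$. Thus $A\in\mathcal A_{u^-}$, and $u\in S_{n+1}(y_A)\cap\mathrm{ch}(u^-)\subseteq f(u^-)$.

Otherwise $x\in O_{a(t)}$ for some $t\in S_n(y)$. Since $|a(t)|=n+1$, (2) gives $S_{n+1}(x)=\{a(t)\}$, and $a(t)\in f(t)$. $\square$

This is the only place where total OIF is used. The extra open sets $O_{a(t)}$ cost nothing in Step 3 because (2) says that their points see a single tile, and that tile was put into $f$ by hand.

## 5. From a finite bar to a locally finite subcover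

Two lemmas prepare the construction. The first thickens tiles to open sets without losing local finiteness.

**Lemma 2 (expansion).** In a metrizable space $X$, every locally finite family $\{F_s\}$ of closed sets has a locally finite open expansion: there are open $W_s\supseteq F_s$ such that $\{W_s\}$ is locally finite.

*Proof.* Each point has an open neighborhood that meets only finitely many $F_s$, and by regularity a smaller open neighborhood whose closure lies in it. Take a locally finite open refinement of the cover by these smaller neighborhoods; the closures of its members form a locally finite closed cover $\mathcal K$ each of whose members meets only finitely many $F_s$. Put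
$$W_s=X\setminus\bigcup\{K\in\mathcal K:K\cap F_s=\emptyset\}.$$
This is open by (P1) and contains $F_s$. If $K\in\mathcal K$ meets $W_s$, then $K\cap F_s\neq\emptyset$; so each $K$ meets only finitely many $W_s$. Each point has a neighborhood that meets only finitely many members of $\mathcal K$ and is therefore covered by these finitely many. So this neighborhood meets only finitely many $W_s$. $\square$

The second lemma cuts one tile into smaller ones.

**Lemma 3 (subdivision).** Let $O$ be a nonempty open set in a metric space $Z$, $F=\overline O$, and let $\mathcal V$ be a family of open sets that covers $F$. There are nonempty, pairwise disjoint open sets $O_\alpha\subseteq O$ $(\alpha\in I)$ such that $\{\overline{O_\alpha}\}_{\alpha\in I}$ is locally finite, $F=\bigcup_{\alpha\in I}\overline{O_\alpha}$, and each $\overline{O_\alpha}$ lies in $\overline V$ for some $V\in\mathcal V$.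

*Proof.* The set $Z\setminus F$ together with the members of $\mathcal V$ forms an open cover of $Z$. Let $\{U_\alpha:\alpha<\lambda\}$, indexed by ordinals, be those members of a locally finite open refinement that meet $F$. They cover $F$, and none of them lies in $Z\setminus F$, so each lies in some $V\in\mathcal V$. Put
$$O_\alpha=(O\cap U_\alpha)\setminus\overline{\textstyle\bigcup_{\beta<\alpha}U_\beta},$$
and let $I$ be the set of $\alpha$ for which this is nonempty. These sets are open, pairwise disjoint and contained in $O$; the family of their closures is locally finite by (P1), and $\overline{O_\alpha}\subseteq\overline{U_\alpha}\subseteq\overline V$ for some $V\in\mathcal V$.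

It remains to see that no part of $F$ is lost. First, $\bigcup_\alpha O_\alpha$ is dense in $O$. Let $N\subseteq O$ be nonempty and open, and let $\alpha$ be least with $N\cap U_\alpha\neq\emptyset$; it exists because the $U_\alpha$ cover $O$. The open set $N\cap U_\alpha$ misses $\bigcup_{\beta<\alpha}U_\beta$, hence misses its closure. So $\emptyset\neq N\cap U_\alpha\subseteq O_\alpha$. By density and (P1), $F=\overline{\bigcup_{\alpha\in I}O_\alpha}=\bigcup_{\alpha\in I}\overline{O_\alpha}$. $\square$

**Growing a tiling tree.** Put $O_\emptyset=Z$. Suppose that level $n$ is built, with (T3) at level $n$. For each $s$ of level $n$ choose any family $\mathcal V_s$ of open sets of diameter at most $2^{-(n+1)}$ that covers $F_s$, and let the tiles of the children $s^\frown\alpha$ be the sets $O_\alpha$ given by Lemma 3 for $O_s$ and $\mathcal V_s$. Each child $u$ then has a set $V_u$ with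
$$F_u\subseteq\overline{V_u},\qquad V_u\in\mathcal V_{u^-}.\tag{3}$$
(T1) holds at level $n+1$, since children of one node are disjoint by Lemma 3, and children of distinct nodes are disjoint because their parents are. (T2) is part of Lemma 3; in particular each node has a child, since $F_s\ne\emptyset$. (T4) follows from (3), since $\operatorname{diam}\overline V=\operatorname{diam}V$. For (T3), a given point has a neighborhood that meets $F_s$ for only finitely many $s$ of level $n$; for each of these $s$ shrink the neighborhood so that it meets only finitely many $F_{s^\frown\alpha}$. Since $F_u\subseteq F_{u^-}$, the resulting neighborhood meets only finitely many tiles of level $n+1$. In particular, every metric space has a tiling tree.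

**Lemma 4.** If every tiling tree of the metric space $X$ has a finite bar, then $X$ is totally paracompact.

*Proof.* Let $\mathcal B$ be a base of $X$.

**Step 1: a tree that carries $\mathcal B$.** We want a tiling tree, open sets $W_s\supseteq F_s$ with $\{W_s:|s|=n\}$ locally finite for each $n$, and $B_u\in\mathcal B$ for $|u|\ge1$ with
$$F_u\subseteq B_u\subseteq W_{u^-},\qquad\operatorname{diam}B_u\le2^{-|u|}.\tag{4}$$
Suppose that level $n$ is built. Lemma 2 gives $\{W_s:|s|=n\}$. For $|s|=n$ let $\mathcal V_s$ be the family of all open $V$ for which some $B\in\mathcal B$ satisfies $\overline V\subseteq B\subseteq W_s$ and $\operatorname{diam}B\le2^{-(n+1)}$. This family covers $F_s$: such $B$ cover $F_s$ because $\mathcal B$ is a base and $W_s\supseteq F_s$ is open, and regularity gives $V$. Now grow level $n+1$. For a child $u$ of $s$ let $B_u$ be a set $B$ that witnesses $V_u\in\mathcal V_s$. By (3), $F_u\subseteq\overline{V_u}\subseteq B_u$, which gives (4).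

**Step 2: selection.** Let $f$ be a finite bar. Call a node $u$ with $|u|\ge1$ *selected* if $u\in f(u^-)$. Let $M$ be the set of selected nodes none of whose proper initial segments is selected, and put $\mathcal C=\{B_v:v\in M\}\subseteq\mathcal B$.

**Step 3: $\mathcal C$ covers $X$.** Given $x$, the bar gives $n\ge1$ such that all nodes of the nonempty set $S_n(x)$ are selected. Take $u\in S_n(x)$, and let $v\subseteq u$ be its shortest selected initial segment. Then $v\in M$ and $x\in F_u\subseteq F_v\subseteq B_v$.

**Step 4: only finitely many levels matter near a point.** Fix $x$ and $N\ge1$ such that every $u\in S_N(x)$ is selected. The set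
$$E=\bigcup\{F_w:|w|=N,\ x\notin F_w\}$$
is closed by (T3) and (P1), and $x\notin E$. Choose $\delta>0$ such that $B(x,\delta)$ misses $E$. Let $v\in M$ with $|v|>N$. Then $v|N$ is a proper initial segment of $v$, so it is not selected; hence $v|N\notin S_N(x)$, that is, $x\notin F_{v|N}$, and $F_v\subseteq F_{v|N}\subseteq E$. (Here we use that *all* nodes of $S_N(x)$ are selected.) So $B_v$ contains a point of $F_v$, which has distance at least $\delta$ from $x$, and $\operatorname{diam}B_v\le2^{-|v|}$. If $2^{-|v|}<\delta/2$, then $B_v$ misses $B(x,\delta/2)$. This is the mechanism of the $\sigma$-compact test. So only finitely many levels contribute sets $B_v$, $v\in M$, that meet $B(x,\delta/2)$.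

**Step 5: each level is locally finite.** Fix $k\ge1$. A point has a neighborhood that meets $W_t$ for only finitely many $t$ of level $k-1$. If it meets $B_v$ with $v\in M$, $|v|=k$, then by (4) it meets $W_{v^-}$, so $v^-$ is one of these finitely many $t$; and $v\in f(v^-)$, which is finite. So it meets only finitely many $B_v$ of level $k$.

By Steps 4 and 5, each $x$ has a neighborhood that meets $B_v$ for only finitely many $v\in M$. So $\mathcal C$ is a locally finite subcover. $\square$

*Proof of Theorem 1.* Lemmas 1 and 4 give (c)⇒(a). $\blacksquare$

## 6. Pair bases and perfect images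

The same construction proves more if we separate the two tasks of a base set: covering, and being locally finite.

**Definition (pair base).** A *pair base* of $X$ is a family $\mathcal P$ of pairs $(U,Q)$ of open sets with $U\subseteq Q$ such that whenever $x\in N$ with $N$ open, some $(U,Q)\in\mathcal P$ has $x\in U\subseteq Q\subseteq N$.

For example, if $\mathcal B$ is a base, then $\{(B,B):B\in\mathcal B\}$ is a pair base; in a metric space so is $\{(B(x,r),B(x,2r)):x\in X,\ r>0\}$.

**Definition (partition tree, branch space).** A *partition tree* is a tiling tree with every $O_s$ clopen, so that $F_s=O_s$. For a tree $T'$ of finite sequences, the *branch space* $[T']$ is the set of infinite sequences all of whose initial segments lie in $T'$, with basic open sets $\{x\in[T']:r\subseteq x\}$, $r\in T'$.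

In a partition tree each level is a partition of the space into open sets, and $S_n(x)$ is a single node. The usual metric $2^{-\min\{k:x(k)\neq y(k)\}}$ on $[T']$ is complete: in a Cauchy sequence each coordinate is eventually constant, and the limit has all its initial segments in $T'$. The trees of $\omega^\omega$ and of $Y$ in Section 3 are partition trees; the dyadic tree of $[0,1]$ is not.

**Theorem 2.** For a metric space $X$ each of the following is equivalent to (a)–(c):

* (d) every tiling tree of $X$ has a finite bar;
* (e) every pair base $\mathcal P$ has a subfamily $\mathcal P'$ such that $\{U:(U,Q)\in\mathcal P'\}$ covers $X$ and $\{Q\}_{(U,Q)\in\mathcal P'}$ is locally finite.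

If $X$ is a subspace of some $[T']$ (the branch space of a tree $T'$ of finite sequences), then these are also equivalent to

* (d$_0$) every partition tree of $X$ has a finite bar.

In the last part the metric of $X$ may be any compatible one.

A map is *perfect* if it is continuous and closed with compact fibers. We use one property of closed continuous maps $g:Z\to X$: if $\Omega\subseteq Z$ is open and $g^{-1}(x)\subseteq\Omega$, then
$$X\setminus g(Z\setminus\Omega)\ \text{ is an open neighborhood of $x$ whose preimage lies in }\Omega .\tag{5}$$
It follows that for a perfect map $g:Z\to X$ the preimage of a compact set $C\subseteq X$ is compact: given a family of open sets of $Z$ that covers $g^{-1}(C)$, finitely many of them cover each fiber over a point of $C$; apply (5) to their union, and cover $C$ by finitely many of the resulting neighborhoods.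

**Lemma 5.** Let $g:Z\to X$ be a perfect surjection of metric spaces. Suppose that every tiling tree of $Z$ has a finite bar, or that $Z\subseteq[T']$ and every partition tree of $Z$ has a finite bar. Then every pair base $\mathcal P$ of $X$ has a subfamily as in (e).

*Proof.* **Step 1: images of locally finite families.** We need to push tiles from $Z$ to $X$. If $\{F_s\}$ is a locally finite family of closed sets in $Z$, then $\{g(F_s)\}$ is a locally finite family of closed sets in $X$. The sets are closed because $g$ is closed. For $x\in X$ the compact fiber $g^{-1}(x)$ is covered by finitely many open sets each meeting only finitely many $F_s$; let $\Omega$ be their union. If the neighborhood $X\setminus g(Z\setminus\Omega)$ of $x$ meets $g(F_s)$, then by (5) $\Omega$ meets $F_s$, which happens for only finitely many $s$.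

**Step 2: a tree in $Z$ that carries $\mathcal P$.** We build a tiling tree of $Z$, locally finite families $\{W_s:|s|=n\}$ of open sets **in $X$** with $W_s\supseteq g(F_s)$, and pairs $(U_u,Q_u)\in\mathcal P$ for $|u|\ge1$ with
$$g(F_u)\subseteq U_u\subseteq Q_u\subseteq W_{u^-},\qquad\operatorname{diam}Q_u\le2^{-|u|}.\tag{6}$$
Let level $n$ be built. By Step 1 and Lemma 2 there is a locally finite open expansion $\{W_s:|s|=n\}$ of $\{g(F_s):|s|=n\}$ in $X$. For $|s|=n$ let $\mathcal V_s$ be the family of all open $V\subseteq Z$ with $\operatorname{diam}V\le2^{-(n+1)}$ such that $g(\overline V)\subseteq U$ for some $(U,Q)\in\mathcal P$ with $Q\subseteq W_s$ and $\operatorname{diam}Q\le2^{-(n+1)}$. It covers $F_s$: if $z\in F_s$, apply the definition of a pair base to $g(z)$ and the open set $W_s\cap B(g(z),2^{-(n+2)})$ to get $(U,Q)$ with $g(z)\in U$; then choose a small neighborhood $V$ of $z$ with $\overline V\subseteq g^{-1}(U)$.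

Under the first hypothesis, grow level $n+1$ as in Section 5. For a child $u$ of $s$ let $(U_u,Q_u)$ witness $V_u\in\mathcal V_s$. Then $g(F_u)\subseteq g(\overline{V_u})\subseteq U_u$, and (6) holds.

Under the second hypothesis we want clopen tiles. Write $Z_r=\{z\in Z:r\subseteq z\}$ for $r\in T'$. These sets are clopen in $Z$, and the nonempty ones form a base. Call $r$ *admissible* for $s$ if $Z_r\ne\emptyset$ and $Z_r$ lies in the clopen set $O_s$ and in some $V\in\mathcal V_s$. Let the tiles of the children of $s$ be the sets $Z_r$ with $r$ admissible and no proper initial segment of $r$ admissible. Every $z\in O_s=F_s$ has an open neighborhood $O_s\cap V$ with $V\in\mathcal V_s$, so some $z|k$ is admissible, and the least such $k$ puts $z$ into a tile. If two distinct such $r,r'$ are given, neither extends the other, so $Z_r\cap Z_{r'}=\emptyset$. Hence the tiles form a partition of $O_s$ into nonempty clopen sets. Then (T1), (T2) and (T4) are clear, and (T3) holds because each level is a partition of $Z$ into open sets. So we get a partition tree; for $F_u=O_u\subseteq V\in\mathcal V_s$ let $(U_u,Q_u)$ witness $V\in\mathcal V_s$, and (6) holds again.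

**Step 3: selection and covering.** By hypothesis the tree has a finite bar $f$. Define selected nodes and $M$ as in Lemma 4, and put $\mathcal P'=\{(U_v,Q_v):v\in M\}$. Given $x\in X$, choose $z\in g^{-1}(x)$. Some $u$ with $z\in F_u$ is selected; if $v$ is its shortest selected initial segment, then $v\in M$ and $x=g(z)\in g(F_u)\subseteq g(F_v)\subseteq U_v$. So the sets $U_v$, $v\in M$, cover $X$.

**Step 4: one level $N$ for the whole fiber.** Fix $x$. Different points of $g^{-1}(x)$ may be barred at different levels, and compactness makes this uniform. For $z\in g^{-1}(x)$ pick $n_z\ge1$ such that all nodes of $S_{n_z}(z)$ are selected. The set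
$$H_z=Z\setminus\bigcup\{F_u:|u|=n_z,\ u\notin S_{n_z}(z)\}$$
is open and contains $z$. Choose $z_1,\dots,z_k$ with $g^{-1}(x)\subseteq H_{z_1}\cup\dots\cup H_{z_k}$, and let $N=\max_in_{z_i}$.

*Claim.* If $|u|=N$ and $x\in g(F_u)$, then some initial segment of $u$ is selected. Choose $z\in F_u\cap g^{-1}(x)$ and $i$ with $z\in H_{z_i}$. Put $m=n_{z_i}\le N$. Then $z\in F_u\subseteq F_{u|m}$, and since $z\in H_{z_i}$, the node $u|m$ must belong to $S_m(z_i)$. So $u|m$ is selected.

**Step 5: local finiteness at $x$.** Let
$$E=\bigcup\{g(F_w):|w|=N,\ x\notin g(F_w)\}.$$
By Step 1 and (P1), $E$ is closed, and $x\notin E$. Choose $\delta>0$ such that $B(x,\delta)$ misses $E$. Let $v\in M$ with $|v|>N$. No proper initial segment of $v$ is selected, so by the claim $x\notin g(F_{v|N})$, and $g(F_v)\subseteq g(F_{v|N})\subseteq E$. Thus $Q_v$ contains a point at distance at least $\delta$ from $x$ and has diameter at most $2^{-|v|}$; it misses $B(x,\delta/2)$ as soon as $2^{-|v|}<\delta/2$. So only finitely many levels contribute near $x$. For each level $k\ge1$ the family $\{Q_v:v\in M,\ |v|=k\}$ is locally finite, because $Q_v\subseteq W_{v^-}$, the family $\{W_t:|t|=k-1\}$ is locally finite,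 and each $t$ has only the finitely many selected children in $f(t)$. Hence $\{Q_v\}_{v\in M}$ is locally finite, and so is $\{Q\}_{(U,Q)\in\mathcal P'}$. $\square$

*Proof of Theorem 2.* (c)⇒(d) is Lemma 1. (d)⇒(e) is Lemma 5 with $Z=X$ and $g=\mathrm{id}$. For (e)⇒(a), let $\mathcal B$ be a base and apply (e) to the pair base $\{(B,B):B\in\mathcal B\}$. Since (a)⇒(c), all are equivalent. (d)⇒(d$_0$) is trivial, because partition trees are tiling trees. If $X\subseteq[T']$, then (d$_0$)⇒(e) is Lemma 5 with $g=\mathrm{id}$ under its second hypothesis. $\blacksquare$

## 7. Closed subspaces, and coding a metric space by branches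

From now on "tp" abbreviates "totally paracompact".

**Lemma 6 (closed heredity).** A closed subspace $Y$ of a tp space $X$ is tp.

*Proof.* Let $\mathcal B$ be a base of $Y$. The family
$$\{V\text{ open in }X:\ V\cap Y\in\mathcal B\ \text{ or }\ V\cap Y=\emptyset\}$$
is a base of $X$. For $x\notin Y$ and $x\in N$ open, use $N\setminus Y$. For $x\in Y$ and $x\in N$ open, choose $B\in\mathcal B$ with $x\in B\subseteq N$ and $V'$ open in $X$ with $V'\cap Y=B$; then $V=V'\cap N$ has $V\cap Y=B\cap N=B$. Take a locally finite subcover. Its nonempty traces on $Y$ belong to $\mathcal B$, cover $Y$, and form a locally finite family. $\square$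

The next lemma replaces tiles by clopen sets, at the price of a perfect map.

**Lemma 7 (preimage space).** For every metric space $X$ there are a tree $T$, a subspace $Z\subseteq[T]$ and a perfect surjection $g:Z\to X$. If $X$ is complete, we may take $Z=[T]$.

*Proof.* Let $(O_s)_{s\in T}$ be a tiling tree of $X$ (Section 5). Put
$$Z=\Big\{\sigma\in[T]:\bigcap_nF_{\sigma|n}\neq\emptyset\Big\},$$
and let $g(\sigma)$ be the unique point of this intersection; it is unique by (T4). For the dyadic tree of $[0,1]$, $g$ is the binary expansion map $2^\omega\to[0,1]$, and $1/2$ has two preimages.

*Continuity, and the complete case.* If $\tau\in Z$ and $\tau|n=\sigma|n$ with $n\ge1$, then $g(\tau),g(\sigma)\in F_{\sigma|n}$ have distance at most $2^{-n}$. So $g$ is continuous. If $X$ is complete, then the nonempty closed sets $F_{\sigma|n}$ decrease and have diameters tending to $0$, so they have a common point, and $Z=[T]$.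

*Surjectivity and fibers.* Let $x\in X$. By (1), $T_x=\bigcup_nS_n(x)$ is a tree with finite levels in which every node has a child. A sequence $\sigma\in[T]$ lies in $Z$ with $g(\sigma)=x$ exactly when $\sigma|n\in S_n(x)$ for all $n$. So $g^{-1}(x)=[T_x]$. It is nonempty, every $s\in S_n(x)$ extends to some $\sigma\in g^{-1}(x)$, and $[T_x]$ is compact because $T_x$ is finitely branching.

*Closedness.* Let $\Omega\supseteq g^{-1}(x)$ be open in $Z$. Each $\sigma\in g^{-1}(x)$ has some $k$ with $\{\tau\in Z:\sigma|k\subseteq\tau\}\subseteq\Omega$. By compactness finitely many such sets, for $(\sigma_1,k_1),\dots,(\sigma_m,k_m)$, cover $g^{-1}(x)$. Let $n=\max_ik_i$. If $\tau\in Z$ and $\tau|n\in S_n(x)$, extend $\tau|n$ to some $\sigma\in g^{-1}(x)$. Then $\sigma_i|k_i\subseteq\sigma$ for some $i$, so $\sigma_i|k_i\subseteq\tau|n\subseteq\tau$ and $\tau\in\Omega$. Thus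
$$\{\tau\in Z:\tau|n\in S_n(x)\}\subseteq\Omega .$$
Now $X\setminus\bigcup\{F_s:|s|=n,\ s\notin S_n(x)\}$ is an open neighborhood of $x$. If $g(\tau)$ lies in it, then $g(\tau)\in F_{\tau|n}$ forces $\tau|n\in S_n(x)$, so $\tau\in\Omega$. Hence, if $C\subseteq Z$ is closed and $x\notin g(C)$, then taking $\Omega=Z\setminus C$ gives a neighborhood of $x$ that misses $g(C)$. So $g$ is closed. $\square$

## 8. Perfect maps, countable unions, and closed copies of $\omega^\omega$

**Theorem 3.**

1. If $X$ is a tp metrizable space, $Z$ any topological space and $g:Z\to X$ perfect, then $Z$ is tp.
2. If $Z$ is a tp metrizable space, $X$ metrizable and $g:Z\to X$ a perfect surjection, then $X$ is tp.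
3. If $X$ is metrizable and $X=\bigcup_{i<\omega}X_i$ with every subspace $X_i$ tp, then $X$ is tp.
4. A completely metrizable space is tp (equivalently totally metacompact, equivalently totally OIF) if and only if it has no closed subspace homeomorphic to $\omega^\omega$.

**Proof of (1).** The aim is to turn a base of $Z$ into a pair base of $X$; here the two members of a pair have different tasks. Let $\mathcal B$ be a base of $Z$. For $x\in N$ with $N$ open in $X$, the compact set $g^{-1}(x)$ lies in the open set $g^{-1}(N)$, so there is a finite $\mathcal B_{x,N}\subseteq\mathcal B$ with
$$g^{-1}(x)\subseteq\bigcup\mathcal B_{x,N}\subseteq g^{-1}(N).$$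
(If the fiber is empty, $\mathcal B_{x,N}$ may be empty.) Let $Q=N$ and $U=N\setminus g\big(Z\setminus\bigcup\mathcal B_{x,N}\big)$. By (5), $U$ is open, $x\in U$, and $g^{-1}(U)\subseteq\bigcup\mathcal B_{x,N}$. Since $x\in U\subseteq Q=N$, these pairs form a pair base of $X$. For each pair $p=(U,Q)$ fix one such finite family $\mathcal B_p$, so that
$$g^{-1}(U)\subseteq\bigcup\mathcal B_p\subseteq g^{-1}(Q).$$
Since $X$ is tp, Theorem 2 gives $\mathcal P'$ as in (e). Then $\bigcup_{p\in\mathcal P'}\mathcal B_p\subseteq\mathcal B$ covers $Z$, because the sets $U$ cover $X$. It is locally finite: $\{g^{-1}(Q)\}_{(U,Q)\in\mathcal P'}$ is locally finite by continuity, every member of $\mathcal B_p$ lies in $g^{-1}(Q)$, and each $\mathcal B_p$ is finite. $\square$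

**Proof of (2).** Fix compatible metrics. The space $Z$ is tp, hence totally OIF, so every tiling tree of $Z$ has a finite bar by Lemma 1. By Lemma 5, $X$ satisfies (e), and (e)⇒(a) in Theorem 2 shows that $X$ is tp. $\square$

**Proof of (3).** The idea is to pass to a space with partition trees and there start the $i$-th bar only at level $i$, so that each node is affected by finitely many bars. We may assume that each $X_i\neq\emptyset$ (drop the empty ones, and repeat others if only finitely many remain).

**Step 1: passing to $Z$.** Take $g:Z\to X$ with $Z\subseteq[T]$ from Lemma 7, and fix a compatible metric on $Z$. Put $Z_i=g^{-1}(X_i)$. The restriction $g|Z_i:Z_i\to X_i$ is perfect: its fibers are fibers of $g$, and for closed $C\subseteq Z$ we have $g(C\cap Z_i)=g(C)\cap X_i$, which is closed in $X_i$. By (1), $Z_i$ is tp.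

**Step 2: local bars.** Let $(P_s)_{s\in T_1}$ be a partition tree of $Z$. Let $i<\omega$ and $|s|=i$ with $P_s\cap Z_i\ne\emptyset$. This set is closed in $Z_i$, hence tp by Lemma 6, hence totally OIF. The nonempty sets $P_t\cap Z_i$ with $t\supseteq s$ form a partition tree of it, after $t=s^\frown r$ is renamed $r$: initial segments and children cause no problem because $P_t\cap Z_i$ is the union of the sets $P_u\cap Z_i$, $u\in\mathrm{ch}(t)$; the sets are clopen and partition each level; and $\operatorname{diam}(P_t\cap Z_i)\le2^{-|t|}\le2^{-|r|}$ when $|r|\ge1$. By Lemma 1 this tree has a finite bar. Write it as $f_{i,s}$, defined on the nodes $t\supseteq s$ with $P_t\cap Z_i\neq\emptyset$, with $f_{i,s}(t)\subseteq\mathrm{ch}(t)$.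

**Step 3: gluing.** For $t\in T_1$ put
$$f(t)=\bigcup_{i\le|t|}f_{i,\,t|i}(t),$$
over those $i$ for which the term is defined. This is a finite set of children of $t$. Let $z\in Z$, say $z\in Z_i$, and let $s$ be the node of level $i$ with $z\in P_s$. Since $f_{i,s}$ is a finite bar, there is $n>i$ such that the level-$n$ node $u$ with $z\in P_u$ satisfies $u\in f_{i,s}(u^-)$. Here $|u^-|=n-1\ge i$ and $u^-|i=s$, so $u\in f(u^-)$. Thus $f$ is a finite bar.

So every partition tree of $Z$ has a finite bar. By (d$_0$) in Theorem 2, $Z$ is tp, and by (2) $X$ is tp. $\square$

**Proof of (4).** The three properties are equivalent by Theorem 1.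

*Only if.* By Section 1, $\omega^\omega$ is not totally OIF, hence not tp. (This also follows from Lemma 1, since the tree of the sets $[s]$ has no finite bar.) By Lemma 6 a tp space has no closed subspace homeomorphic to $\omega^\omega$.

*If.* Let $X$ be completely metrizable and not tp; fix a complete metric. We look for a closed copy of $\omega^\omega$ in $X$.

**Step 1: a partition tree without a finite bar.** By Lemma 7 there is a perfect surjection $g:Z=[T]\to X$. By (2), $Z$ is not tp. Give $Z$ its usual metric, which is complete. By (d$_0$) in Theorem 2, $Z$ has a partition tree $(P_s)_{s\in T_1}$ without a finite bar.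

**Step 2: bad nodes.** For $s\in T_1$ the sets $P_t$, $t\supseteq s$, form (after renaming $t=s^\frown r$ as $r$) a partition tree of $P_s$. Call $s$ *bad* if this tree has no finite bar, and *good* otherwise. The root is bad. We claim that every bad node has infinitely many bad children. Suppose that $s$ has only finitely many bad children. Let $f(s)$ be the set of bad children of $s$; above each good child use a finite bar of its tree; elsewhere let $f=\emptyset$. Then $f$ is a finite bar for the tree above $s$: a point of $P_s$ lies in the tile of exactly one child $u$ of $s$; if $u$ is bad, then $u\in f(s)$, and if $u$ is good, the bar above $u$ takes care of the point. So $s$ is good.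

**Step 3: a closed copy of $\omega^\omega$ in $Z$.** By recursion choose a subtree $R\ni\emptyset$ of $T_1$ that consists of bad nodes, such that every node of $R$ has exactly countably infinitely many children in $R$. Put
$$K=Z\setminus\bigcup\{P_t:t\in T_1\setminus R\},$$
which is closed. A point $z$ lies in $K$ exactly when all nodes $t$ with $z\in P_t$ are in $R$; these nodes form a branch of $R$. Conversely, let $\rho$ be a branch of $R$. The nonempty closed sets $P_{\rho|n}$ decrease and have diameters tending to $0$, so by completeness they have exactly one common point, and this point lies in $K$. So we have a bijection between $[R]$ and $K$ that maps $\{\rho\in[R]:t\subseteq\rho\}$ onto $P_t\cap K$ for each $t\in R$. By (T4) the sets $P_t\cap K$, $t\in R$, form a base of $K$. Hence $K\cong[R]$, and $[R]\cong\omega^\omega$ because $R$ is isomorphic to $\omega^{<\omega}$.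

**Step 4: moving to $X$.** The map $g$ need not be injective on $K$, so we argue through $\sigma$-compactness. The set $g(K)$ is closed in $X$, since $g$ is closed; so it is completely metrizable, and it is separable as a continuous image of $K$. The restriction $g|K:K\to g(K)$ is perfect: a closed subset of $K$ is closed in $Z$, so its image is closed, and the fibers $g^{-1}(x)\cap K$ are compact. If $g(K)$ were $\sigma$-compact, then $K$ would be $\sigma$-compact, since preimages of compact sets under perfect maps are compact (Section 6). But $\omega^\omega$ is not $\sigma$-compact: by Section 1, $\sigma$-compact metric spaces are tp, and $\omega^\omega$ is not. So $g(K)$ is a Polish space that is not $\sigma$-compact. By Hurewicz's theorem (Kechris, *Classical Descriptive Set Theory*, Thm 7.10: a Polish space that is not $\sigma$-compact contains a closed copy of $\omega^\omega$), $g(K)$ contains a closed copy of $\omega^\omega$. Since $g(K)$ is closed in $X$, this copy is closed in $X$. $\blacksquare$
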